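# Feathered topological gyrogroups are $D$-spaces

**Theorem A.** Every feathered Hausdorff topological gyrogroup is a $D$-space.

With the two definitions written out: let $G$ be a Hausdorff topological gyrogroup that contains a nonempty compact set $K$ and countably many open sets $U_n\supseteq K$ such that every open set containing $K$ contains some $U_n$. Choose for every point $x\in G$, in any way, an open set $O_x\ni x$. Then there is a closed discrete set $D\subseteq G$ with $G=\bigcup\{O_x:x\in D\}$.

The theorem answers, in the affirmative, a question from Meng Bao, Xiaoyuan Zhang, and Xiaoquan Xu, "Separability in (strongly) topological gyrogroups", arXiv:2011.02633 (2020): if a topological gyrogroup is feathered, is it a $D$-space? It is deduced from a purely topological statement, Theorem B in Section 4. Section 8 contains a list of further consequences, Theorem C.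

## 1. Gyrogroups, feathers and neighborhood assignments

**Definition (gyrogroup).** A gyrogroup is a set $G$ with a binary operation $\oplus$ such that

- (G1) there is $0\in G$ with $0\oplus a=a$ for all $a\in G$;
- (G2) for each $a\in G$ there is $\ominus a\in G$ with $\ominus a\oplus a=0$;
- (G3) for all $a,b\in G$ there is an automorphism $\mathrm{gyr}[a,b]$ of $(G,\oplus)$ such that $a\oplus(b\oplus c)=(a\oplus b)\oplus\mathrm{gyr}[a,b](c)$ for all $c\in G$;
- (G4) $\mathrm{gyr}[a,b]=\mathrm{gyr}[a\oplus b,b]$ for all $a,b\in G$.

A group is a gyrogroup in which all gyrations $\mathrm{gyr}[a,b]$ are the identity. Here is one that is not a group.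

**Example 1 (the Möbius disc).** Let $\mathbb D=\{z\in\mathbb C:|z|<1\}$ and
$$a\oplus b=\frac{a+b}{1+\bar a b}.$$
Since $|1+\bar ab|^2-|a+b|^2=(1-|a|^2)(1-|b|^2)>0$, the result lies in $\mathbb D$. Clearly $0\oplus b=b$, and $\ominus a=-a$ satisfies (G2). Put $u=1+\bar ab$, $s=a\oplus b=(a+b)/u$ and $g=\bar u/u$, a number of modulus $1$. Then
$$a\oplus(b\oplus c)=\frac{(a+b)+(1+a\bar b)c}{(1+\bar ab)+(\bar a+\bar b)c}=\frac{s+gc}{1+\bar s\,gc}=s\oplus(gc),$$
where we divided by $u$ and used $(\bar a+\bar b)/u=\bar s\,\bar u/u=\bar s g$. A rotation $c\mapsto gc$ is an automorphism of $(\mathbb D,\oplus)$, so (G3) holds with $\mathrm{gyr}[a,b]c=gc$. For (G4), $1+s\bar b=r/u$ with $r=1+\bar ab+a\bar b+|b|^2$, a real number, nonzero because $|s\bar b|<1$. Hence $\mathrm{gyr}[s,b]$ is multiplication by $(1+s\bar b)/(1+\bar sb)=(r/u)/(r/\bar u)=\bar u/u=g$, as required. For $a=i/2$, $b=1/2$ we get $g=(1+\tfrac i4)/(1-\tfrac i4)=(15+8i)/17\neq1$, so $\oplus$ is not associative.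

**Definition (topological gyrogroup).** A topological gyrogroup is a gyrogroup with a topology for which $\oplus:G\times G\to G$ is jointly continuous and $x\mapsto\ominus x$ is continuous. All topological gyrogroups here are Hausdorff.

The Möbius disc with the usual topology is one. Nothing is assumed about how the gyrations interact with the topology beyond what continuity of $\oplus$ and $\ominus$ gives.

**Definition (feathered).** A set $K\subseteq G$ has countable character if there are open sets $U_n\supseteq K$ ($n\in\omega$) such that every open set containing $K$ contains some $U_n$. A topological gyrogroup is feathered if it contains a nonempty compact set of countable character.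

**Example 2.** (a) If $G$ is first countable, take $K=\{0\}$.

(b) If $G$ is compact, take $K=G=U_n$.

(c) If $G$ is locally compact, choose open sets $V_n\ni 0$ with $\overline{V_0}$ compact and $\overline{V_{n+1}}\subseteq V_n$. Then $K=\bigcap_nV_n=\bigcap_n\overline{V_n}$ is compact and nonempty. If $O\supseteq K$ is open, the compact sets $\overline{V_n}\setminus O$ decrease and have empty intersection, so one of them is empty, and then $V_n\subseteq O$.

(d) In $G=\mathbb D\times\{0,1\}^{\omega_1}$ with coordinatewise operations take $K=\{0\}\times\{0,1\}^{\omega_1}$ and $U_n=\{|z|<1/(n+1)\}\times\{0,1\}^{\omega_1}$; by the tube lemma every open set containing $K$ contains some $U_n$. Here no point has a countable base, since countably many basic boxes restrict only countably many coordinates of $\{0,1\}^{\omega_1}$.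

**Definition ($D$-space).** A neighborhood assignment on a space $X$ is a map $\varphi$ giving each $x\in X$ an open set $\varphi(x)\ni x$. For $S\subseteq X$ write $\varphi(S)=\bigcup_{x\in S}\varphi(x)$. The space $X$ is a $D$-space if for every neighborhood assignment $\varphi$ there is a closed discrete $D\subseteq X$ with $\varphi(D)=X$.

We recognize closed discrete sets as follows. In a $T_1$-space, if every point $z$ has an open neighborhood $O$ with $O\cap D$ finite, then $D$ is closed and discrete: remove from $O$ the finite closed set $(O\cap D)\setminus\{z\}$ to get a neighborhood of $z$ that meets $D$ at most in $z$.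

We also use **Wallace's theorem**: if $A\subseteq X$ and $B\subseteq Y$ are compact and $O\subseteq X\times Y$ is open with $A\times B\subseteq O$, there are open $P\supseteq A$ and $Q\supseteq B$ with $P\times Q\subseteq O$.

## 2. Greedy selection in compact and in metric spaces

*Compact $T_1$-spaces.* The cover $\{\varphi(x)\}$ has a finite subcover, and finite sets are closed and discrete. So compact $T_1$-spaces are $D$-spaces.

*A plain greedy choice fails on the line.* The obvious procedure is to well-order $X$, and to go on choosing the first point not yet covered by the sets $\varphi(x)$ of the points already chosen. The chosen points cover $X$, but they can accumulate. On $\mathbb R$ let $\varphi(1/k)$ be the open interval with center $1/k$ and radius $1/(k(k+1))$ for $k=1,2,\dots$, and let $\varphi(x)=\mathbb R$ for all other $x$. The set $\varphi(1/k)$ contains neither $0$ nor any $1/j$ with $j\ne k$. If the well-order begins $1,\frac12,\frac13,\dots$, every $1/k$ is chosen. An infinite subset of the compact set $[0,1]$ is never closed and discrete in $\mathbb R$.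

*Metric spaces: large sets first.* The cure is to treat points with large $\varphi(x)$ before points with small $\varphi(x)$. Let $X$ be metric and let $W_n(x)$ be the open ball of radius $2^{-n}$. Build $D_0,D_1,\dots$ and put $G_n=\varphi(D_0\cup\dots\cup D_{n-1})$, $G_0=\emptyset$. At stage $n$ let
$$X_n=\{x\in X\setminus G_n: W_n(x)\subseteq\varphi(x)\},$$
choose greedily $x_\xi\in X_n\setminus\bigcup_{\eta<\xi}\varphi(x_\eta)$ as long as possible, and let $D_n$ be the set of chosen points. Three facts finish the proof.

First, every $w\in X$ has a neighborhood with at most one point of $D_n$. If $W_n(w)\cap D_n\ne\emptyset$, let $\xi$ be least with $x_\xi\in W_n(w)$. By symmetry of the distance, $w\in W_n(x_\xi)\subseteq\varphi(x_\xi)$. Points chosen later avoid $\varphi(x_\xi)$ and points chosen earlier avoid $W_n(w)$, so $W_n(w)\cap\varphi(x_\xi)$ is a neighborhood of $w$ containing only $x_\xi$. The triangle inequality is not used.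

Second, $\bigcup_nG_n=X$: given $x$, take $n$ with $W_n(x)\subseteq\varphi(x)$; then $x\in G_n$ or $x\in X_n\subseteq G_{n+1}$.

Third, $D_n\cap G_n=\emptyset$. So if $z\in G_m$, the open set $G_m$ misses all $D_n$ with $n\ge m$, and only $D_0,\dots,D_{m-1}$ matter near $z$. Hence $D=\bigcup_nD_n$ is closed and discrete.

## 3. Thick neighborhoods and the loss of cosets

In a feathered gyrogroup there is a natural substitute for the balls. After a translation and a symmetrization (Section 7) we get a compact set $H\ni0$ and symmetric open sets $V_n\supseteq H$ shrinking to $H$. We put $W_n(x)=V_n\oplus x$. These sets shrink to the compact set $H\oplus x$, not to $x$.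

Here the argument of Section 2 stops, at its second fact: there need be no $n$ with $W_n(x)\subseteq\varphi(x)$. For a concrete case take $G=\mathbb R$, $H=[-1,1]$, $V_n=(-1-2^{-n},1+2^{-n})$, and $\varphi(x)=(x-\frac12,x+\frac12)$. Then every $X_n$ is empty and the procedure selects nothing. On $\mathbb R$ the set $H$ is a foolish choice, but in Example 2(d) no choice of one-point $K$ is available.

A person who knows topological groups may try to divide the compact set out: arrange that it is a subgyrogroup $N$ and work in the space of cosets. This needs the cosets to partition $G$. For the sets $N\oplus x$ one would want $m\oplus(n\oplus x)\in N\oplus x$ for $m,n\in N$, but (G3) gives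
$$m\oplus(n\oplus x)=(m\oplus n)\oplus\mathrm{gyr}[m,n](x),$$
and $x$ has been replaced by $\mathrm{gyr}[m,n](x)$. The axioms do not bring it back.

The sets $x\oplus N$ can really fail to be a partition. In the Möbius disc let $N=(-1,1)$, which is closed under $\oplus$ and $\ominus$, and let $x=i/2$, $n=1/2$. Write $L_a(b)=a\oplus b$. In the disc each $L_a$ is a bijection with inverse $L_{-a}$ (in Example 1 take first entry $-a$ and second entry $a$: then $u=1-|a|^2$ is real, so $g=1$ and $-a\oplus(a\oplus c)=c$). By (G3), $L_{x\oplus n}=L_xL_n\,\mathrm{gyr}[x,n]^{-1}$, and $\mathrm{gyr}[x,n]$ is the rotation by $g=(15+8i)/17\ne\pm1$. Also $L_n(N)=N$. So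
$$x\oplus N=L_xL_n(N),\qquad (x\oplus n)\oplus N=L_xL_n(g^{-1}N).$$
As $N\cap g^{-1}N=\{0\}$, these two "cosets" have exactly the one point $x\oplus n$ in common. (This $N$ is not compact; the example concerns only the partition.)

So we keep the overlapping sets $H\oplus x$ and change the selection instead. The change has two parts. First, one point $x$ is replaced by finitely many points of $H\oplus x$: since $H\oplus x$ is compact, finitely many of its points $F$ have $\varphi(F)\supseteq H\oplus x$, and then $W_n(x)\subseteq\varphi(F)$ for some $n$. Second, what goes into $D$ is no longer the set of greedily selected points $x$, which is locally finite as in Section 2, but the union of the sets $F$. To pass from the first to the second one has to walk from a point of $F$ back to its $x$, and this takes one more step of the relation $W_n$. We therefore need control of $W_n(W_n(z))$, and this is what the next definition provides.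

## 4. $k$-structures and the topological theorem

For $W\subseteq X\times X$ put $W(x)=\{y:(x,y)\in W\}$, $W(S)=\bigcup_{x\in S}W(x)$, $W^0(x)=\{x\}$ and $W^{k+1}(x)=W(W^k(x))$.

**Definition ($k$-structure).** Let $X$ be a $T_1$-space and $1\le k\le\infty$. A $k$-structure on $X$ is a sequence $W_0\supseteq W_1\supseteq\cdots$ of reflexive symmetric relations on $X$ with all $W_n(x)$ open, such that for all $x\in X$ and all finite $i$ with $1\le i\le k$ there is a compact set $C^i(x)\subseteq\bigcap_nW_n^i(x)$ such that every open $O\supseteq C^i(x)$ contains $W_n^i(x)$ for some $n$.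

In words: the $i$-step neighborhoods of $x$ shrink to a compact set, for every $i$ up to $k$. Since $W_n^i(x)$ decreases in $n$, "for some $n$" is the same as "for all large $n$".

**Example 3.** A metric space with $W_n=\{(x,y):d(x,y)<2^{-n}\}$ has an $\infty$-structure with $C^i(x)=\{x\}$, because $W_n^i(x)$ lies in the ball of radius $i2^{-n}$. The line with $W_n=\{(x,y):|x-y|<1+2^{-n}\}$ has an $\infty$-structure with $C^i(x)=[x-i,x+i]$, since $W_n^i(x)$ is the open interval around $x$ of radius $i(1+2^{-n})$.

**Theorem B.** A $T_1$-space with a $2$-structure is a $D$-space.

## 5. Proof of Theorem B: finite sets chosen along a locally finite skeleton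

Let $X$ be $T_1$ with a $2$-structure, and write $C(x)=C^1(x)$. Let $\varphi$ be a neighborhood assignment.

**Step 1: $x\in C(x)$.** We need this to keep selected points and compact sets tied together. If $x\notin C(x)$, then $X\setminus\{x\}$ is an open set (as $X$ is $T_1$) containing $C(x)$. So it contains some $W_n(x)$. But $x\in W_n(x)$ by reflexivity, a contradiction.

**Step 2: the construction.** This step defines sets $D_0,D_1,\dots$ whose union will be $D$. Put $G_n=\varphi(D_0\cup\dots\cup D_{n-1})$, an open set, with $G_0=\emptyset$. At stage $n$ let $X_n$ be the set of all $x\in X\setminus G_n$ for which there is a finite set $F\subseteq C(x)\setminus G_n$ with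
$$W_n(x)\subseteq G_n\cup\varphi(F). \tag{1}$$
The old set $G_n$ is allowed to help with the covering, and in return $F$ must avoid it. Fix such an $F=F_x$ for each $x\in X_n$. Choose by transfinite recursion
$$x_\xi\in X_n\setminus\bigcup_{\eta<\xi}\varphi(F_{x_\eta})$$
as long as this set is nonempty. By reflexivity, (1), and $x_\xi\notin G_n$,
$$x_\xi\in W_n(x_\xi)\setminus G_n\subseteq\varphi(F_{x_\xi}).$$
So each chosen point is excluded from all later choices. The points $x_\xi$ are distinct, and the recursion must stop. Let $A_n$ be the set of all chosen $x_\xi$ (the skeleton) and $D_n=\bigcup_\xi F_{x_\xi}$. Since the recursion stopped only when nothing in $X_n$ was left uncovered, and since each $F_{x_\xi}$ avoids $G_n$,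
$$X_n\subseteq\varphi(D_n)\subseteq G_{n+1},\qquad D_n\cap G_n=\emptyset. \tag{2}$$

**Step 3: every $w\in X$ has a neighborhood containing at most one point of $A_n$.** This is the first fact of Section 2 for the skeleton. If $W_n(w)\cap A_n=\emptyset$, then $W_n(w)$ will do. Otherwise let $\xi$ be least with $x_\xi\in W_n(w)$. By symmetry and (1),
$$w\in W_n(x_\xi)\subseteq Q:=G_n\cup\varphi(F_{x_\xi}),$$
and $Q$ is open. For $\xi'>\xi$ we have $x_{\xi'}\notin\varphi(F_{x_\xi})$ by the choice of $x_{\xi'}$, and $x_{\xi'}\notin G_n$ because $x_{\xi'}\in X_n$; so $x_{\xi'}\notin Q$. For $\xi'<\xi$ we have $x_{\xi'}\notin W_n(w)$ by minimality. Hence $W_n(w)\cap Q$ is a neighborhood of $w$ that meets $A_n$ only in $x_\xi$.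

**Step 4: every $z\in X$ has a neighborhood containing only finitely many points of $D_n$.** Here we pass from the skeleton to $D_n$; this is the only place where $C^2$ enters. By Step 3, cover the compact set $C^2(z)$ by finitely many open sets, each with at most one point of $A_n$. Their union $O$ is open, contains $C^2(z)$, and $O\cap A_n$ is finite. Choose $m$ with $W_m^2(z)\subseteq O$. Suppose $d\in F_{x_\xi}\cap W_m(z)$. Then $d\in C(x_\xi)\subseteq W_m(x_\xi)$, because $C(x_\xi)$ lies in all the sets $W_j(x_\xi)$, whatever the relation between $m$ and $n$. By symmetry
$$x_\xi\in W_m(d)\subseteq W_m(W_m(z))=W_m^2(z)\subseteq O.$$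
So only finitely many $\xi$ are possible. Each $F_{x_\xi}$ is finite, hence $W_m(z)\cap D_n$ is finite.

**Step 5: $\bigcup_nG_n=X$.** This says that every point is covered at some stage. Let $G_\omega=\bigcup_nG_n$ and suppose $x\notin G_\omega$. The set $C(x)\setminus G_\omega$ is a closed subset of a compact set, hence compact, and the sets $\varphi(y)$ with $y\in C(x)\setminus G_\omega$ cover it. So there is a finite $F\subseteq C(x)\setminus G_\omega$ with $C(x)\setminus G_\omega\subseteq\varphi(F)$, that is, $C(x)\subseteq\varphi(F)\cup G_\omega$. The compact set $C(x)\setminus\varphi(F)$ is covered by the increasing open sets $G_0\subseteq G_1\subseteq\cdots$, so it lies in one of them, and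
$$C(x)\subseteq\varphi(F)\cup G_m\quad\text{for some }m.$$
The right side is open. Hence for all large $n$, and so for some $n\ge m$,
$$W_n(x)\subseteq\varphi(F)\cup G_m\subseteq\varphi(F)\cup G_n.$$
Moreover $F\cap G_n=\emptyset$ and $x\notin G_n$. So $x\in X_n$, with $F$ as a witness in (1), and $x\in X_n\subseteq G_{n+1}$ by (2). This contradicts $x\notin G_\omega$.

**Step 6: $D=\bigcup_nD_n$ is as required.** It remains to combine the stages. By Step 5, $\varphi(D)=\bigcup_nG_n=X$. Given $z\in X$, pick $m$ with $z\in G_m$. For $n\ge m$ we have $D_n\cap G_m\subseteq D_n\cap G_n=\emptyset$ by (2). For each of the finitely many $n<m$, Step 4 gives a neighborhood of $z$ with only finitely many points of $D_n$. Intersect these with $G_m$: the result is a neighborhood of $z$ with only finitely many points of $D$. Since $X$ is $T_1$, $D$ is closed and discrete. This proves Theorem B. $\square$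

**Remark 1.** One can also run the construction with the simpler condition that $x\notin G_n$ and $W_n(x)\subseteq\varphi(F)$ for some finite $F\subseteq C(x)$. Step 3 works with $Q=\varphi(F_{x_\xi})$, Step 4 is unchanged, and $\bigcup_nG_n=X$ is immediate: take a finite $F\subseteq C(x)$ with $C(x)\subseteq\varphi(F)$, then $n$ with $W_n(x)\subseteq\varphi(F)$, and $x\in G_n\cup X_n\subseteq G_{n+1}$. But $D_n\cap G_n=\emptyset$ is lost, so Step 6 needs $C^2$ again: $C^2(z)\subseteq G_M$ for some $M$, so $W_m^2(z)\subseteq G_M$ for some $m$. If $n\ge M$ and $d\in F_{x_\xi}\cap W_m(z)$ at stage $n$, then as in Step 4 $x_\xi\in W_m^2(z)\subseteq G_M\subseteq G_n$, contradicting $x_\xi\notin G_n$. So $W_m(z)$ misses $D_n$ for all $n\ge M$.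

## 6. Left and right translations are homeomorphisms

To apply Theorem B we want the sets $V\oplus x$, with $V$ open, to be open. So we need the right translations to be homeomorphisms. In a gyrogroup this takes a short argument. Let $L_a(b)=a\oplus b$ and $R_x(v)=v\oplus x$.

**Lemma 1.** In a gyrogroup:

- (i) $L_a$ is a bijection with inverse $L_{\ominus a}$; also $a\oplus0=a$ and $\ominus\ominus a=a$.
- (ii) $L_{c\oplus(a\oplus c)}=L_cL_aL_c$ for all $a,c$.
- (iii) $R_x$ is a bijection with inverse $r_x(y)=\ominus x\oplus\big((x\oplus y)\oplus(\ominus x)\big)$.

**Proof of (i): left cancellation from the axioms.** By (G3), (G2) and (G1),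
$$\ominus a\oplus(a\oplus b)=(\ominus a\oplus a)\oplus\mathrm{gyr}[\ominus a,a]b=\mathrm{gyr}[\ominus a,a]b. \tag{3}$$
If $a\oplus b=a\oplus c$, then (3) gives $\mathrm{gyr}[\ominus a,a]b=\mathrm{gyr}[\ominus a,a]c$, and $b=c$ because an automorphism is injective. So every $L_a$ is injective. Next,
$$a\oplus c=0\oplus(a\oplus c)=(0\oplus a)\oplus\mathrm{gyr}[0,a]c=a\oplus\mathrm{gyr}[0,a]c,$$
so $\mathrm{gyr}[0,a]=\mathrm{id}$ by injectivity of $L_a$. By (G4), $\mathrm{gyr}[\ominus a,a]=\mathrm{gyr}[\ominus a\oplus a,a]=\mathrm{gyr}[0,a]=\mathrm{id}$. Now (3) reads $L_{\ominus a}L_a=\mathrm{id}$. So $L_{\ominus a}$ is surjective, and it is injective like every left translation. Hence it is a bijection and $L_a=L_{\ominus a}^{-1}$.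

From $\ominus a\oplus(a\oplus0)=0=\ominus a\oplus a$ and injectivity of $L_{\ominus a}$ we get $a\oplus0=a$. Applying $L_b=L_{\ominus b}^{-1}$ with $b=\ominus a$ gives $L_{\ominus\ominus a}=L_{\ominus a}^{-1}=L_a$. Evaluating at $0$ gives $\ominus\ominus a=a$.

**Proof of (ii): what (G4) says about left translations.** By (G3) and (i), $\mathrm{gyr}[a,b]=L_{a\oplus b}^{-1}L_aL_b$. Given $a,c$, put $b=\ominus a\oplus c$, so that $a\oplus b=c$. Then (G4) says $\mathrm{gyr}[a,b]=\mathrm{gyr}[c,b]$, that is,
$$L_c^{-1}L_aL_b=L_{c\oplus b}^{-1}L_cL_b.$$
Cancel $L_b$ and solve: $L_{c\oplus b}=L_cL_a^{-1}L_c$, that is, $L_{c\oplus(\ominus a\oplus c)}=L_cL_{\ominus a}L_c$. Replace $a$ by $\ominus a$ and use $\ominus\ominus a=a$.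

**Proof of (iii): the formula for the inverse.** By (ii), with $\ominus x$ in the role of $c$ and $x\oplus y$ in the role of $a$,
$$L_{r_x(y)}=L_{\ominus x}L_{x\oplus y}L_{\ominus x}. \tag{4}$$
Evaluate (4) at $x$: $r_x(y)\oplus x=L_{\ominus x}L_{x\oplus y}(0)=\ominus x\oplus(x\oplus y)=y$. In the other direction, (4) with $y=v\oplus x$ and then (ii) give
$$L_{r_x(v\oplus x)}=L_{\ominus x}L_{x\oplus(v\oplus x)}L_{\ominus x}=L_{\ominus x}L_xL_vL_xL_{\ominus x}=L_v.$$
Evaluating at $0$ gives $r_x(v\oplus x)=v$. So $R_x$ and $r_x$ are inverse to each other. $\square$

In a topological gyrogroup, $L_a,L_{\ominus a},R_x$ and $r_x$ are compositions of continuous maps. So all $L_a$ and all $R_x$ are homeomorphisms, and so is $\ominus$, which is its own inverse.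

## 7. The $\infty$-structure of a feathered gyrogroup

**Lemma 2.** Every feathered Hausdorff topological gyrogroup $G$ has an $\infty$-structure. Moreover, $G$ is regular.

**Step 1: a symmetric compact set containing $0$.** This prepares reflexive and symmetric relations. Let $K$ be nonempty and compact, with open sets $U_n\supseteq K$ as in the definition. Pick $a\in K$ and apply the homeomorphism $L_{\ominus a}$ to everything; so we may assume $0\in K$. Replacing $U_n$ by $U_0\cap\dots\cap U_n$, we may assume that $(U_n)$ is decreasing. Put
$$H=K\cup\ominus K,\qquad V_n=U_n\cup\ominus U_n.$$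
Then $H$ is compact, $0\in H\subseteq V_n$, and the sets $V_n=\ominus V_n$ are open and decreasing. If $O\supseteq H$ is open, then $K\subseteq O\cap\ominus O$, so $U_n\subseteq O\cap\ominus O$ for some $n$, and $V_n\subseteq O$.

**Step 2: the relations.** Let $W_n=\{(x,y):y\in V_n\oplus x\}$. It is reflexive because $0\in V_n$. It is symmetric: if $y=v\oplus x$ with $v\in V_n$, then $x=\ominus v\oplus y$ by Lemma 1(i), and $\ominus v\in V_n$. Each $W_n(x)=R_x(V_n)$ is open by Lemma 1(iii). Clearly $W_{n+1}\subseteq W_n$.

**Step 3: the compact sets.** We show that the $k$-step neighborhoods shrink to compact sets for every $k$. Put $C^0(x)=\{x\}$ and $C^{k+1}(x)=H\oplus C^k(x)$. By induction these are compact, as continuous images of $H\times C^k(x)$, and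
$$C^{k+1}(x)\subseteq V_n\oplus W_n^k(x)=W_n^{k+1}(x)\quad\text{for all }n.$$
We claim that every open $O\supseteq C^k(x)$ contains some $W_n^k(x)$. For $k=0$ both sets are $\{x\}$. Suppose the claim holds for $k$, and let $O\supseteq H\oplus C^k(x)$ be open. Then $\oplus^{-1}(O)$ is an open subset of $G\times G$ containing $H\times C^k(x)$. By Wallace's theorem there are open $P\supseteq H$ and $Q\supseteq C^k(x)$ with $P\oplus Q\subseteq O$. For all large $n$ we have $V_n\subseteq P$ by Step 1 and $W_n^k(x)\subseteq Q$ by the induction hypothesis. Hence $W_n^{k+1}(x)=V_n\oplus W_n^k(x)\subseteq O$. So $(W_n)$ is an $\infty$-structure.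

**Step 4: regularity.** This is needed for Theorem C. Let $U$ be an open neighborhood of $x$. The map $(v,w)\mapsto v\oplus(w\oplus x)$ is continuous and sends $(0,0)$ to $x$. So there is an open $V\ni0$ with $V\oplus(V\oplus x)\subseteq U$, and replacing $V$ by $V\cap\ominus V$ we may take $V=\ominus V$. Let $y\in\overline{V\oplus x}$. The set $V\oplus y=R_y(V)$ is a neighborhood of $y$, so it meets $V\oplus x$; say $s=v\oplus y\in V\oplus x$ with $v\in V$. Then $y=\ominus v\oplus s\in V\oplus(V\oplus x)\subseteq U$. So $\overline{V\oplus x}\subseteq U$. $\square$

**Proof of Theorem A.** Let $G$ be a feathered Hausdorff topological gyrogroup. It is $T_1$, and by Lemma 2 it has an $\infty$-structure, in particular a $2$-structure. By Theorem B it is a $D$-space. $\square$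

**Remark 2.** Beyond continuity of the operations, only parts (i) and (iii) of Lemma 1 were used, so Theorem A holds verbatim for feathered Hausdorff topological left Bol loops. Such a loop has a two-sided identity $0$, bijective translations $L_a$, $R_a$, and satisfies (ii) as an axiom; let $\ominus a$ be the element with $\ominus a\oplus a=0$, and assume $\oplus$ and $\ominus$ continuous. Then (ii) gives $L_a=L_{a\oplus(\ominus a\oplus a)}=L_aL_{\ominus a}L_a$, so $L_{\ominus a}=L_a^{-1}$; hence $L_{\ominus\ominus a}=L_a$ and $\ominus\ominus a=a$. This is (i), and (iii) was derived from (i) and (ii).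

## 8. Open expansions, cardinal functions and paracompactness

A family $\{S_i\}_{i\in I}$ of subsets of $G$ is locally finite if every point has a neighborhood meeting $S_i$ for only finitely many $i\in I$. The cardinals $l(G)$, $e(G)$ and $c(G)$ are taken to be infinite: $l(G)$ is the least infinite $\kappa$ such that every open cover has a subcover of size $\le\kappa$; $e(G)$ is the supremum of $\omega$ and the sizes of closed discrete sets; $c(G)$ is the supremum of $\omega$ and the sizes of disjoint families of nonempty open sets. ccc means $c(G)=\omega$. A space is submetacompact ($\theta$-refinable) if every open cover $\mathcal U$ has open refinements $\mathcal V_0,\mathcal V_1,\dots$, each covering the space, such that each point $x$ lies in only finitely many members of some $\mathcal V_n$.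

**Theorem C.** Let $G$ be a feathered Hausdorff topological gyrogroup.

1. Every locally finite family $\{S_i\}_{i\in I}$ of subsets of $G$ has a locally finite open expansion: there are open $T_i\supseteq S_i$ with $\{T_i\}_{i\in I}$ locally finite.
2. $l(G)=e(G)\le c(G)$. In particular, if $G$ is ccc, then $G$ is Lindelöf and paracompact. If every locally finite family of nonempty open sets of $G$ is finite (for Tychonoff $G$: if $G$ is pseudocompact), then $G$ is compact.
3. $G$ is paracompact if and only if it is submetacompact.
4. If $G$ is locally compact, then $G$ is a topological sum of $\sigma$-compact clopen subspaces, hence paracompact.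
5. In Theorem A "countable character" cannot be weakened to "character $\le\aleph_1$", even for topological groups.

Paracompactness without the extra hypotheses in 2–4 is not claimed. In the proof, $(W_n)$ is the $\infty$-structure of Lemma 2. For every $S\subseteq G$ the set $W_n(S)$ is open and contains $S$.

### Part 1: locally finite open expansions from four-step neighborhoods

A fixed $n$ is useless for the expansion $S_i\subseteq W_n(S_i)$, since different points need different $n$. So we sort the points by the $n$ they need.

**Step 1: the sorting.** Let $A_n$ be the set of all $x$ such that $W_n^4(x)$ meets $S_i$ for only finitely many $i$, and let $A_{-1}=\emptyset$. Since $W_{n+1}^4(x)\subseteq W_n^4(x)$, we have $A_n\subseteq A_{n+1}$. Also $\bigcup_nA_n=G$: cover the compact set $C^4(x)$ by finitely many open sets, each meeting only finitely many $S_i$; their union meets only finitely many $S_i$ and contains some $W_n^4(x)$.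

**Step 2: the expansion.** Put
$$T_i=\bigcup_nW_n\big(S_i\cap(A_n\setminus A_{n-1})\big).$$
This set is open. It contains $S_i$, because the sets $A_n\setminus A_{n-1}$ partition $G$.

**Step 3: local finiteness.** Let $y\in A_m$. We show that the neighborhood $W_m(y)$ of $y$ meets only finitely many $T_i$. If it meets $T_i$, there are $n$, a point $x\in S_i\cap(A_n\setminus A_{n-1})$, and a point $t\in W_n(x)\cap W_m(y)$. By symmetry $x\in W_n(t)$.

If $n\ge m$, then $x\in W_n(t)\subseteq W_m(t)\subseteq W_m^2(y)\subseteq W_m^4(y)$, the last inclusion by reflexivity. So $W_m^4(y)$ meets $S_i$, and since $y\in A_m$ this happens for only finitely many $i$.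

If $n<m$, then $t\in W_m(y)\subseteq W_n(y)$, so $x\in A_n\cap W_n^2(y)$. For each of the finitely many $n<m$ for which some such point exists, for any $i$, fix one, $x_n\in A_n\cap W_n^2(y)$. By symmetry $y\in W_n^2(x_n)$, so every such $x$ for this $n$ lies in $W_n^2(y)\subseteq W_n^4(x_n)$. Hence $W_n^4(x_n)$ meets $S_i$; as $x_n\in A_n$, this leaves only finitely many $i$ for each $n<m$.

Altogether only finitely many $i$ occur, so $\{T_i\}$ is locally finite. $\square$

### Part 2: Lindelöf number, extent, cellularity

**Step 1: $l(G)=e(G)$.** For $e\le l$, let $D$ be closed discrete and choose open $O_d\ni d$ with $O_d\cap D=\{d\}$. The open cover $\{O_d:d\in D\}\cup\{G\setminus D\}$ loses a point if any $O_d$ is removed, so $|D|\le l(G)$. For $l\le e$ we use Theorem A. Given an open cover $\mathcal U$, choose $\varphi(x)\in\mathcal U$ with $x\in\varphi(x)$. A closed discrete $D$ with $\varphi(D)=G$ yields a subcover of size $\le|D|\le e(G)$.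

**Step 2: $e(G)\le c(G)$.** Let $D$ be closed discrete. The family $\{\{d\}\}_{d\in D}$ is locally finite. By Part 1 it has a locally finite open expansion $\{T_d\}_{d\in D}$. Let $\mathcal B$ be a maximal disjoint family of nonempty open sets, each meeting only finitely many $T_d$. Then $\bigcup\mathcal B$ is dense: otherwise a point of the open set $G\setminus\overline{\bigcup\mathcal B}$ has an open neighborhood inside that set meeting only finitely many $T_d$, which could be added to $\mathcal B$. So each $T_d$, being open and nonempty, meets some $B\in\mathcal B$. Each $B$ serves only finitely many $d$. Hence $|D|\le\omega\cdot|\mathcal B|\le c(G)$.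

**Step 3: the ccc case.** If $c(G)=\omega$, then $l(G)=\omega$, so $G$ is Lindelöf. By Lemma 2 it is regular, and a regular Lindelöf space is paracompact.

**Step 4: the compact case.** Suppose that all locally finite families of nonempty open sets are finite. Let $D$ be closed discrete and $\{T_d\}_{d\in D}$ as in Step 2. By local finiteness at one of its points, a nonempty set equals $T_d$ for only finitely many $d$. So if $D$ were infinite, there would be infinitely many distinct sets $T_d$, forming an infinite locally finite family, a contradiction. Hence all closed discrete sets are finite. As in Step 1, the $D$-property then gives every open cover a finite subcover, and $G$ is compact.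

For Tychonoff $G$ the hypothesis is equivalent to pseudocompactness. If $f:G\to\mathbb R$ is continuous and unbounded, the sets $\{|f|>n\}$ are open, nonempty, decreasing with empty intersection, and locally finite, so they form an infinite locally finite family. Conversely, if $U_1,U_2,\dots$ are distinct nonempty members of a locally finite family of open sets, pick $x_n\in U_n$ and continuous $f_n:G\to[0,n]$ with $f_n(x_n)=n$ and $f_n=0$ off $U_n$. The sum $\sum_nf_n$ is continuous by local finiteness, and unbounded. $\square$

### Part 3: submetacompact implies paracompact

A paracompact space is submetacompact: take a locally finite open refinement as every $\mathcal V_n$. Conversely, let $G$ be submetacompact, $\mathcal U$ an open cover, and $(\mathcal V_n)$ as in the definition. Fix $n$, and let $B_j$ be the set of points lying in at most $j$ members of $\mathcal V_n$. It is closed, because its complement is the union of all intersections of $j+1$ members. Also $B_0=\emptyset$, because $\mathcal V_n$ covers $G$.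

**Step 1: covering $B_j$ by induction on $j$.** We build open sets $Q_j\supseteq B_j$, starting with $Q_0=\emptyset$, so that only a discrete family has to be expanded each time. Suppose $j\ge1$ and $Q_{j-1}\supseteq B_{j-1}$ is open. For each $j$-element $\mathcal S\subseteq\mathcal V_n$ put
$$F_{\mathcal S}=\Big(B_j\cap\bigcap\mathcal S\Big)\setminus Q_{j-1}.$$
Every point $p$ has a neighborhood meeting at most one $F_{\mathcal S}$:

- if $p$ lies in at least $j+1$ members, the intersection of $j+1$ of them is a neighborhood of $p$ missing $B_j$;
- if $p$ lies in fewer than $j$ members, then $p\in B_{j-1}\subseteq Q_{j-1}$, and $Q_{j-1}$ meets no $F_{\mathcal S}$;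
- if $p$ lies in exactly the members of a $j$-element $\mathcal S$, then $\bigcap\mathcal S$ is a neighborhood of $p$; if it meets $F_{\mathcal S'}$ in $q$, then $q$ lies in all members of $\mathcal S\cup\mathcal S'$ and in at most $j$ members of $\mathcal V_n$, so $\mathcal S'=\mathcal S$.

**Step 2: expansion.** By Part 1 there is a locally finite open expansion $\{T_{\mathcal S}\}$ of $\{F_{\mathcal S}\}$. Choose $V_{\mathcal S}\in\mathcal S$; then $F_{\mathcal S}\subseteq T_{\mathcal S}\cap V_{\mathcal S}$. Let $\mathcal G_{n,j}$ be the family of all $T_{\mathcal S}\cap V_{\mathcal S}$. It is open and locally finite, and it refines $\mathcal V_n$, hence $\mathcal U$. It covers $B_j\setminus Q_{j-1}$: a point of this set is not in $B_{j-1}$, so it lies in exactly $j$ members of $\mathcal V_n$, hence in some $F_{\mathcal S}$. So $Q_j=Q_{j-1}\cup\bigcup\mathcal G_{n,j}$ is open and contains $B_j$, since $B_j\subseteq Q_{j-1}\cup(B_j\setminus Q_{j-1})$.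

**Step 3: all $n$ together.** Now let $n$ vary. Each $x\in G$ lies in only finitely many members of some $\mathcal V_n$, say in $j$ of them. For this $n$ we have $x\in B_j\subseteq Q_j=\bigcup_{1\le i\le j}\bigcup\mathcal G_{n,i}$. So $\bigcup_{n,j}\mathcal G_{n,j}$ is a $\sigma$-locally finite open refinement of $\mathcal U$ that covers $G$. Since $G$ is regular, E. Michael's theorem (A note on paracompact spaces, Proc. AMS 4 (1953)) gives that $G$ is paracompact. $\square$

### Part 4: locally compact gyrogroups split into $\sigma$-compact pieces

Take an open neighborhood of $0$ with compact closure and intersect it with its image under $\ominus$: this gives an open $V=\ominus V\ni0$ with compact closure $M$. Let $W=\{(x,y):y\in V\oplus x\}$. As in Lemma 2, Step 2, $W$ is reflexive and symmetric with open sections.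

The sets $Q_x=\bigcup_kW^k(x)$ are therefore the classes of an equivalence relation (being joined by a finite $W$-chain). Each is open, because $W^k(x)$ is open for $k\ge1$ and contains $W^0(x)=\{x\}$. Since the classes partition $G$, each is also closed. So $G$ is the topological sum of the distinct $Q_x$.

Put $T_0=\{x\}$ and $T_{k+1}=M\oplus T_k$; these sets are compact, and $W^k(x)\subseteq T_k$ by induction. Hence $Q_x=\bigcup_k(T_k\cap Q_x)$. Each $T_k\cap Q_x$ is compact because $Q_x$ is closed. So $Q_x$ is $\sigma$-compact. Locally compact $\sigma$-compact Hausdorff spaces are regular and Lindelöf, hence paracompact, and topological sums of paracompact spaces are paracompact. $\square$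

### Part 5: a group with a point of character at most $\aleph_1$ that is not a $D$-space

Let
$$\Sigma=\{x\in\{0,1\}^{\omega_1}:|\{\alpha:x_\alpha=1\}|\le\omega\}$$
with coordinatewise addition mod $2$ and the topology of the product. It is a Hausdorff topological group, hence a topological gyrogroup with trivial gyrations. The compact set $\{0\}$ has character $\le\aleph_1$, since the basic neighborhoods of $0$ are indexed by the finite subsets of $\omega_1$.

The space $\Sigma$ is countably compact. The points of a countable subset have countable supports, so together they lie in $\{0,1\}^A\times\{0\}^{\omega_1\setminus A}\subseteq\Sigma$ for some countable $A$. This subspace is compact, so every infinite subset of $\Sigma$ has an accumulation point in $\Sigma$.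

The space $\Sigma$ is not compact. It is dense in $\{0,1\}^{\omega_1}$, since a basic open set restricts only finitely many coordinates, and it is a proper subset, since the constant function $1$ is not in it; a compact subset of a Hausdorff space is closed.

In a countably compact space, closed discrete sets are finite. So in a countably compact $D$-space every open cover has a finite subcover: choose $\varphi(x)$ in the cover, and take the finite closed discrete set $D$ with $\varphi(D)$ the whole space. A countably compact $D$-space is thus compact. Hence $\Sigma$ is not a $D$-space. $\square$
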